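# Eigenvalues of $\psi(-\Delta)$ in an interval: the phase shift and the size of its error

## Two theorems on the eigenvalues in $(-a,a)$

**Theorem 1.** Let $\psi:(0,\infty)\to[0,\infty)$ be a complete Bernstein function, that is,
$$\psi(\xi)=c+b\xi+\int_0^\infty(1-e^{-t\xi})\,m(t)\,dt,\qquad b,c\ge 0,$$
with $m$ completely monotone and $\int_0^\infty\min(1,t)\,m(t)\,dt<\infty$. Assume that $\psi$ is non-constant and $\lim_{\xi\to\infty}\psi(\xi)=\infty$. Let $a>0$, $D=(-a,a)$, and let $0<\lambda_1\le\lambda_2\le\dots$ be the eigenvalues, repeated according to multiplicity, of $\psi(-\Delta)$ in $D$ with zero exterior condition. For $\mu>0$ let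
$$\vartheta_\mu=\frac1\pi\int_0^\infty\frac{\mu}{s^2-\mu^2}\,\log\frac{\psi'(\mu^2)(\mu^2-s^2)}{\psi(\mu^2)-\psi(s^2)}\,ds ,\tag{1}$$
and let $\mu_n>0$ be a solution of
$$\Theta(\mu_n)=\frac{n\pi}{2},\qquad \Theta(\mu)=a\mu+\vartheta_\mu .\tag{2}$$
Put $\psi_0=\psi-c$. There is $n_0=n_0(a,\psi)\ge2$ such that for all $n\ge n_0$: $\mu_n$ is unique, $\lambda_n$ is simple, its eigenfunction is even for odd $n$ and odd for even $n$, and
$$|\lambda_n-\psi(\mu_n^2)|\le\frac{60\,\psi_0(a^{-2})}{a^2}\,\frac{\psi'(\mu_n^2)}{\psi_0(\mu_n^2)}\le\frac{100\,\psi_0(a^{-2})}{n^2}.\tag{3}$$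
In particular
$$\lambda_n=\psi(\mu_n^2)+O(\tfrac1n)\qquad(n\to\infty)\tag{$\ast$}$$
holds, with $O(n^{-2})$ in place of $O(n^{-1})$. (The finitely many $n<n_0$ only affect the constant, whichever solution $\mu_n$ is chosen.)

**Theorem 2.** In the same setting let
$$J(x)=\int_0^\infty\frac{e^{-x^2/4t}}{\sqrt{4\pi t}}\,m(t)\,dt .$$
Then
$$\lambda_n=\psi(\mu_n^2)+(-1)^n\Big(\frac{2J(2a)}{a}+o(1)\Big)\frac{\psi'(\mu_n^2)}{\psi(\mu_n^2)}\qquad(n\to\infty).\tag{4}$$
Here $J(2a)>0$ unless $\psi(\xi)=c+b\xi$, in which case $\lambda_n=\psi(\mu_n^2)$ exactly. For $\psi(\xi)=\xi^{\alpha/2}$, $\alpha\in(0,2)$, this reads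
$$\lambda_n=\mu_n^\alpha+(-1)^n\Big(\frac{\alpha J(2a)}{a}+o(1)\Big)\mu_n^{-2},\qquad J(2a)>0,$$
so the order $n^{-2}$ in Theorem 1 cannot be improved. For $\psi(\xi)=\log(1+\xi)$ one has $J(x)=e^{-|x|}/|x|$ and
$$\lambda_n=\log(1+\mu_n^2)+(-1)^n\,\frac{e^{-2a}+o(1)}{2a^2\mu_n^2\log\mu_n}.$$

Kaleta, Kwaśnicki and Małecki, "Asymptotic estimate of eigenvalues of pseudo-differential operators in an interval", arXiv:1507.05483 (2015), is the source of the problem. The known result is that $(\ast)$ holds if in addition $\lim_{\xi\to\infty}\xi\psi'(\xi)=\infty$. The conjecture is that this growth condition can be dropped, the constant in $O(\frac1n)$ being allowed to depend on $a$ and $\psi$; the example to keep in mind is $\psi(\xi)=\log(1+\xi)$, where $\xi\psi'(\xi)\to1$. Theorem 1 says that the conjecture is true.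

## The operator, the class of symbols, and the meaning of $\mu_n$

**The operator.** With $\hat f(\xi)=\int e^{-i\xi x}f(x)\,dx$, the operator $\psi(-\Delta)$ on $\mathbb R$ multiplies $\hat f$ by $\psi(\xi^2)$. The operator in $D$ with zero exterior condition is the self-adjoint operator on $L^2(D)$ associated with the form
$$\mathcal E(f,f)=\frac1{2\pi}\int_{-\infty}^\infty\psi(\xi^2)|\hat f(\xi)|^2\,d\xi ,$$
whose domain consists of all $f\in L^2(\mathbb R)$ that vanish outside $D$ and have $\mathcal E(f,f)<\infty$. So $f\ne0$ is an eigenfunction for $\lambda$ iff $f$ is in the form domain and $\mathcal E(f,g)=\lambda\langle f,g\rangle$ for all $g$ in the form domain. The assumption $\psi\to\infty$ makes the spectrum purely discrete. We use the min–max principle: $\lambda_k$ is the minimum, over $k$-dimensional subspaces $L$ of the form domain, of $\max\{\mathcal E(f,f):f\in L,\ \|f\|=1\}$.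

**Complete Bernstein functions.** A completely monotone function has derivatives of alternating sign, $(-1)^jm^{(j)}\ge0$. By Bernstein's theorem it is the Laplace transform of a measure $\nu$ on $[0,\infty)$. Here $\nu(\{0\})=0$, since otherwise $\int_1^\infty m=\infty$. So we may write $\nu(d\tau)=\tau\,\sigma(d\tau)$ on $(0,\infty)$. Since $\int_0^\infty(1-e^{-t\xi})e^{-t\tau}\tau\,dt=\frac{\xi}{\xi+\tau}$, Fubini's theorem gives
$$\psi_0(\xi)=\psi(\xi)-c=b\xi+\int_{(0,\infty)}\frac{\xi}{\xi+\tau}\,\sigma(d\tau),\qquad\int\frac{\sigma(d\tau)}{1+\tau}<\infty ,\tag{5}$$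
where finiteness is the case $\xi=1$. Since $\int_0^\infty(4\pi t)^{-1/2}e^{-x^2/4t}e^{-t\tau}dt=\frac1{2\sqrt\tau}e^{-\sqrt\tau|x|}$,
$$J(x)=\frac12\int\sqrt\tau\,e^{-\sqrt\tau|x|}\,\sigma(d\tau).\tag{6}$$
As $1-e^{-t\xi^2}=\int(1-\cos\xi x)\frac{e^{-x^2/4t}}{\sqrt{4\pi t}}dx$, we also have $\psi(\xi^2)=c+b\xi^2+\int_{\mathbb R}(1-\cos\xi x)J(x)\,dx$. Thus $J$ is the density of jumps, and $J(2a)$ is its value at the length of $D$.

Examples of $\sigma$:

- $\psi(\xi)=\xi$ has $\sigma=0$.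
- $\psi(\xi)=b\xi+w\frac{\xi}{\xi+s^2}$ has $\sigma=w\,\delta_{s^2}$ and $J(x)=\frac{ws}2e^{-s|x|}$. Finite sums of this type, with $b>0$, will be called rational symbols.
- $\psi(\xi)=\log(1+\xi)=\int_1^\infty\big(\frac1\tau-\frac1{\xi+\tau}\big)d\tau$ has $\sigma(d\tau)=\tau^{-1}\mathbf 1_{\tau>1}\,d\tau$. By (6), $J(x)=\int_1^\infty e^{-r|x|}dr=e^{-|x|}/|x|$; here $m(t)=e^{-t}/t$.
- $\psi(\xi)=\xi^{\alpha/2}$ has $\sigma(d\tau)=\frac{\sin(\pi\alpha/2)}{\pi}\tau^{\alpha/2-1}d\tau$, and $\vartheta_\mu=\frac{(2-\alpha)\pi}8$ for all $\mu$. So here $(\ast)$ reads $\lambda_n=\big(\frac{n\pi}{2a}-\frac{(2-\alpha)\pi}{8a}\big)^\alpha+O(\frac1n)$.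

**The simplest case.** Let $\psi(\xi)=c+b\xi$. The quotient in (1) is identically $1$, so $\vartheta_\mu=0$ and $\mu_n=\frac{n\pi}{2a}$. The operator is $c-b\,d^2/dx^2$ with Dirichlet conditions, with eigenfunctions $\sin(\frac{n\pi}{2a}(x+a))$, so $\lambda_n=c+b(\frac{n\pi}{2a})^2=\psi(\mu_n^2)$ exactly. In general, write an eigenvalue as $\psi(\mu^2)$ and think of the eigenfunction as a wave of frequency $\mu$. A wall at $y=0$ reflects it into $\sin(\mu y+\vartheta)$ plus decaying terms. Two walls at distance $2a$ require $\sin(\mu y+\vartheta)=\pm\sin(\mu(2a-y)+\vartheta)$, that is $2a\mu+2\vartheta\in\pi\mathbb Z$. This is (2). For rational symbols this picture will be literally true up to a term that we can write down.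

**Normalization.** Replacing $\psi$ by $\psi-c$ shifts all $\lambda_n$ and all $\psi(\mu_n^2)$ by $c$ and does not change $\vartheta_\mu$ or $\psi'$. In Theorem 2 the denominator may be $\psi$ or $\psi-c$, since $\psi(\mu^2)-c\sim\psi(\mu^2)$. **From now on $c=0$**, so $\psi=\psi_0$ and $\psi(0+)=0$. We put $A=a^{-2}$.

## Logarithmic derivatives of $\psi$ and the regularity of the phase

This section shows that $\Theta$ is a $C^1$ function with slope between $\frac a2$ and $\frac{3a}2$ at high frequency, with a threshold that does not depend on $\psi$, and that $\vartheta$ depends continuously on $\psi$.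

Let $\psi$ be any non-constant complete Bernstein function with $c=0$ (bounded ones are allowed in this section). From (5),
$$\psi'=b+\int\frac{\tau\,\sigma(d\tau)}{(\xi+\tau)^2},\quad-\psi''=\int\frac{2\tau\,\sigma(d\tau)}{(\xi+\tau)^3},\quad\psi'''=\int\frac{6\tau\,\sigma(d\tau)}{(\xi+\tau)^4}.$$
So $\psi'>0$, $\psi$ is concave, and comparing integrands gives $\xi\psi'\le\psi$ and $\psi(r\xi)\le r\psi(\xi)$ for $r\ge1$. Put $q=\xi\psi''/\psi'$. Since $\frac{\xi}{\xi+\tau}\le1$,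
$$-2\le q\le0,\qquad0\le\xi^2\psi'''\le6\psi',\qquad|\xi q'|=\Big|q-q^2+\frac{\xi^2\psi'''}{\psi'}\Big|\le6 ,\tag{7}$$
the last because $q-q^2\in[-6,0]$ and $\xi^2\psi'''/\psi'\in[0,6]$. Also $(\xi^2\psi')'=\xi\psi'(2+q)\ge0$, so $\xi^2\psi'(\xi)$ is nondecreasing.

**Lemma 3.** $\vartheta_\mu\ge0$, $\mu\mapsto\vartheta_\mu$ is $C^1$, and $|\mu\frac{d}{d\mu}\vartheta_\mu|\le K$ with a universal constant $K$. With $K_1=\max(2K,3)$,
$$\tfrac a2\le\Theta'(\mu)\le\tfrac{3a}2\qquad\text{for }a\mu\ge K_1 .\tag{8}$$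

*Proof.* Substitute $s=\mu u$ in (1) and write $M=\mu^2$, $v=u^2$:
$$\vartheta_\mu=\frac1\pi\int_0^\infty\frac{W(M,u^2)}{u^2-1}\,du,\qquad W(M,v)=\log\frac{\psi'(M)M(1-v)}{\psi(M)-\psi(Mv)} .$$
By the mean value theorem $W=\log\frac{\psi'(M)}{\psi'(\zeta)}$ with $\zeta$ between $M$ and $Mv$. As $\psi'$ is nonincreasing, $W$ has the sign of $v-1$ (or vanishes), so the integrand is nonnegative and $\vartheta_\mu\ge0$. As $|\xi\frac{d}{d\xi}\log\psi'|=|q|\le2$,
$$|W|\le2|\log v|=4|\log u| ,\tag{9}$$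
and $|\log u|/|u^2-1|$ is integrable on $(0,\infty)$.

For the derivative put $\phi(\xi)=\xi\psi'(\xi)$, so $\phi'=\psi'(1+q)$. By Cauchy's mean value theorem there is $\zeta'$ between $M$ and $Mv$ with
$$M\partial_MW=1+q(M)-\frac{\phi(M)-\phi(Mv)}{\psi(M)-\psi(Mv)}=q(M)-q(\zeta').$$
By (7) this is at most $2$ in absolute value, and at most $6|\log v|=12|\log u|$. The function $\min(2,12|\log u|)/|u^2-1|$ is integrable: it is bounded near $u=1$ and near $0$, and $O(u^{-2})$ at infinity. So we may differentiate under the integral, the derivative is continuous by dominated convergence, and since $\mu\frac{d}{d\mu}=2M\frac{d}{dM}$,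
$$\Big|\mu\frac{d}{d\mu}\vartheta_\mu\Big|\le K:=\frac2\pi\int_0^\infty\frac{\min(2,12|\log u|)}{|u^2-1|}\,du<\infty .\tag{10}$$
If $a\mu\ge2K$, then $|\frac{d}{d\mu}\vartheta_\mu|\le K/\mu\le\frac a2$, which is (8). $\square$

**Lemma 4.** Let $\psi_k,\psi$ be non-constant complete Bernstein functions with $c=0$ and $\psi_k\to\psi$ pointwise. Then $\psi_k\to\psi$ locally uniformly on $(0,\infty)$. If $x_k\to x>0$, then $\psi_k'(x_k)\to\psi'(x)$; if $\mu_k\to\mu>0$, then $\vartheta^{(k)}_{\mu_k}\to\vartheta_\mu$.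

*Proof.* Monotone functions that converge pointwise to a continuous function converge locally uniformly. If $0<h<x/2$, concavity gives for large $k$
$$\frac{\psi_k(x_k+h)-\psi_k(x_k)}h\le\psi_k'(x_k)\le\frac{\psi_k(x_k)-\psi_k(x_k-h)}h .$$
Let $k\to\infty$, then $h\to0$. Consequently $W_k(\mu_k^2,u^2)\to W(\mu^2,u^2)$ for every $u\ne1$, and by (9) the integrands are dominated by $4|\log u|/|u^2-1|$. $\square$

## The spacing of $\psi(\mu_n^2)$, and where trial functions stop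

How far apart are the predicted eigenvalues? In the setting $\vartheta_\mu\in[0,\frac\pi2)$ (we reprove $0\le\vartheta_\mu\le\frac\pi2$ below), so $\mu_n\sim\frac{n\pi}{2a}$. By (10), $|\vartheta_{\mu_{n+1}}-\vartheta_{\mu_n}|\le K|\log(\mu_{n+1}/\mu_n)|\to0$, so $\mu_{n+1}-\mu_n\to\frac\pi{2a}$. By the mean value theorem, and since $|q|\le2$ makes $\psi'$ vary by a factor tending to $1$ between $\mu_n^2$ and $\mu_{n+1}^2$,
$$\psi(\mu_{n+1}^2)-\psi(\mu_n^2)=\frac{\pi+o(1)}a\,\mu_n\psi'(\mu_n^2).\tag{11}$$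

The first thing to try is this. Build functions $f_n$ in the operator domain that almost solve the eigenvalue equation, with residual at most $\frac Cn\|f_n\|$. By the spectral theorem, there is then an eigenvalue within $\frac Cn$ of $\psi(\mu_n^2)$. If $\xi\psi'(\xi)\to\infty$, the spacing (11), written as $\frac{\pi+o(1)}{a\mu_n}\cdot\mu_n^2\psi'(\mu_n^2)$, is eventually much larger than $\frac{2C}n$. Then different $n$ give different eigenvalues, and one can hope to count them. For $\psi(\xi)=\log(1+\xi)$, however, $\mu_n^2\psi'(\mu_n^2)\to1$ and the spacing is asymptotic to $\frac\pi{a\mu_n}\sim\frac2n$. The windows of half-width $\frac Cn$ then overlap as soon as $C>1$, and for $C>2$ each contains neighboring predictions. Two trial functions may be detecting the same eigenvalue, and we have lost the index $n$. This is the exact point at which the approach stops: an error of size $\frac1n$ in $\lambda$ is too coarse to number the eigenvalues.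

The remedy is to measure errors in the phase and not in $\lambda$. If $\lambda_n=\psi(x_n^2)$ with $\Theta(x_n)+\delta_n=\frac{n\pi}2$, then an error $\delta_n$ in the phase moves $\lambda_n$ only by about $\frac2a\mu_n\psi'(\mu_n^2)|\delta_n|$, so slow growth of $\psi$ helps. In the phase the spacing is always $\frac\pi2$, so for counting it is enough to know $|\delta_n|<\frac\pi4$. The plan has three parts. For rational $\psi$ we find an exact equation for $\delta$. We bound $\delta$ by constants that involve $\psi$ only through $\psi(A)/\lambda$. We then deform $\psi$ to $\xi$, watching that no eigenvalue crosses the midpoints $\Theta=(n+\frac12)\frac\pi2$. The uniform bounds then survive a limit to general $\psi$.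

## Rational symbols: eigenfunctions as sums of $2N+2$ exponentials

In this section and the next three,
$$\psi(\xi)=b\xi+\sum_{l=1}^Nw_l\frac{\xi}{\xi+s_l^2},\qquad b>0,\ w_l>0,\ 0<s_1<\dots<s_N,\ N\ge0 .\tag{12}$$

**Step 1: the roots of $\psi=\lambda$.** These give the exponents of the eigenfunctions. Fix $\mu>0$, $\lambda=\psi(\mu^2)$. Writing $w\frac\xi{\xi+s^2}=w-\frac{ws^2}{\xi+s^2}$ we see that $\psi$ increases from $-\infty$ to $+\infty$ on each of the $N+1$ intervals $(-\infty,-s_N^2)$, $(-s_{l+1}^2,-s_l^2)$, $(-s_1^2,\infty)$. So the polynomial $P(\xi)=(\psi(\xi)-\lambda)\prod_l(\xi+s_l^2)$, of degree $N+1$ with leading coefficient $b$, has exactly the simple roots $\mu^2,-\kappa_1^2,\dots,-\kappa_N^2$ with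
$$s_1<\kappa_1<s_2<\kappa_2<\dots<s_N<\kappa_N,\qquad P(\xi)=b(\xi-\mu^2)\prod_j(\xi+\kappa_j^2).\tag{13}$$

**Step 2: the eigenvalue equation.** This turns the form into an equation on $D$. Since $b\xi^2\le\psi(\xi^2)\le b\xi^2+\sum w_l$, the form domain is $H_0^1(D)$. With $k_l(x)=\frac{s_l}2e^{-s_l|x|}$, whose Fourier transform is $\frac{s_l^2}{s_l^2+\xi^2}$, we have $\mathcal E(f,f)=b\|f'\|^2+\sum w_l\langle f-k_l*f,f\rangle$. As $C_c^\infty(D)$ is dense in $H^1_0(D)$, a nonzero $f\in H_0^1(D)$ is an eigenfunction for $\lambda$ iff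
$$-bf''+\sum_lw_l(f-k_l*f)=\lambda f\quad\text{in }D\tag{14}$$
in the sense of distributions. Such $f$ is smooth on $\overline D$. Indeed $f$ and $k_l*f$ are continuous on $\overline D$, so $f\in C^2(\overline D)$ by (14). Moreover $u=k_l*f$ is $C^1$ and $u''=s_l^2(u-f)$ in $D$, so $f\in C^i(\overline D)$ implies $u\in C^{i+2}(\overline D)$, and then (14) gives $f\in C^{i+2}(\overline D)$. Conversely, a nonzero $f\in C^2(\overline D)$ with $f(\pm a)=0$ (extended by $0$) satisfying (14) is an eigenfunction. All eigenvalues are positive, and $\psi$ maps $(0,\infty)$ onto itself, so each eigenvalue is $\psi(\mu^2)$ for a unique $\mu>0$.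

**Step 3: the eigenfunction is a sum of exponentials.** Since $(s_l^2-\partial^2)(k_l*f)=s_l^2f$, we have $(s_l^2-\partial^2)(f-k_l*f)=-\partial^2f$. Applying $\prod_m(s_m^2-\partial^2)$ to (14) gives
$$\Big[b(-\partial^2)\prod_m(s_m^2-\partial^2)+\sum_lw_l(-\partial^2)\prod_{m\ne l}(s_m^2-\partial^2)-\lambda\prod_m(s_m^2-\partial^2)\Big]f=0,$$
that is, $P(-\partial^2)f=0$ on $D$. With $y=a-x\in(0,2a)$ this means, by (13),
$$f(x)=g(y)=\sum_\beta C_\beta e^{\beta y},\qquad\beta\in\{\pm i\mu,\pm\kappa_1,\dots,\pm\kappa_N\},$$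
with $2N+2$ distinct exponents. The operator commutes with $x\mapsto-x$, so every eigenspace is spanned by eigenfunctions of parity $\varepsilon=\pm1$, that is, with $g(2a-y)=\varepsilon g(y)$. Comparing coefficients of $e^{-\beta y}$, this is
$$C_{-\beta}=\varepsilon e^{2a\beta}C_\beta\quad\text{for all }\beta ,\tag{15}$$
and the conditions for $\beta$ and $-\beta$ are the same.

**Step 4: which sums of exponentials solve (14).** For $s\ne\pm\beta$ and $0<y<2a$, splitting the integral at $z=y$,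
$$\frac s2\int_0^{2a}e^{-s|y-z|}e^{\beta z}dz=\frac s2\Big[\frac{e^{\beta y}-e^{-sy}}{s+\beta}+\frac{e^{\beta y}-e^{s(y-2a)}e^{2a\beta}}{s-\beta}\Big]=\frac{s^2e^{\beta y}}{s^2-\beta^2}-\frac s2\Big[\frac{e^{-sy}}{s+\beta}+\frac{e^{s(y-2a)}e^{2a\beta}}{s-\beta}\Big].$$
Insert this in (14), with $s=s_l\neq\pm\beta$. The terms in $e^{\beta y}$ cancel, because $-b\beta^2+\sum_lw_l\big(1-\frac{s_l^2}{s_l^2-\beta^2}\big)=\psi(-\beta^2)=\lambda$. The functions $e^{\pm s_ly}$ are linearly independent, so (14) holds iff $\sum_\beta\frac{C_\beta}{s_l+\beta}=0$ and $\sum_\beta\frac{C_\beta e^{2a\beta}}{s_l-\beta}=0$ for all $l$. By (15) the second sum is $\varepsilon\sum_\beta\frac{C_{-\beta}}{s_l-\beta}=\varepsilon\sum_\beta\frac{C_\beta}{s_l+\beta}$, so it adds nothing. Also $g(2a)=\varepsilon g(0)$. Hence, for parity $\varepsilon$, the full set of conditions is (15) together with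
$$\sum_\beta\frac{C_\beta}{s_l+\beta}=0\ \ (l=1,\dots,N),\qquad\sum_\beta C_\beta=0 .\tag{16}$$

**One pole by hand.** Let $N=1$, $s=s_1$, $\kappa=\kappa_1$, and $f=\alpha\cos\mu x+\gamma\cosh\kappa x$ (even). With $x=a-y$, the coefficients are $C_{\pm i\mu}=\frac\alpha2e^{\mp i\mu a}$, $C_{\pm\kappa}=\frac\gamma2e^{\mp\kappa a}$, and (16) becomes
$$\alpha\,\frac{s\cos a\mu-\mu\sin a\mu}{s^2+\mu^2}+\gamma\,\frac{s\cosh a\kappa+\kappa\sinh a\kappa}{s^2-\kappa^2}=0,\qquad\alpha\cos a\mu+\gamma\cosh a\kappa=0 .$$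
If $\cos a\mu=0$, then $\gamma=0$ and then $\alpha=0$. So $\cos a\mu\ne0$, and eliminating $\gamma/\alpha$ gives
$$\mu\tan a\mu=s+\frac{(s^2+\mu^2)(s+\kappa\tanh a\kappa)}{\kappa^2-s^2}.$$
If $\tanh a\kappa$ is replaced by $1$, the right side becomes $s+\frac{s^2+\mu^2}{\kappa-s}=\frac{s\kappa+\mu^2}{\kappa-s}$. Put $\vartheta=\arctan\frac\mu s-\arctan\frac\mu\kappa\in(0,\frac\pi2)$, so that $\tan\vartheta=\frac{\mu(\kappa-s)}{s\kappa+\mu^2}$. The simplified equation is then $\tan a\mu=\cot\vartheta$, that is, $a\mu+\vartheta=\frac{k\pi}2$ with $k$ odd. So a phase $\vartheta$ appears by itself. In the next section we see that it is $\vartheta_\mu$, and that for every $N$ the exact equation has this shape with a small correction.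

## The exact quantization condition

**Step 1: a product with the right zeros and poles, and its phase.** Let $B(p)=\prod_l\frac{p+s_l}{p+\kappa_l}$. On $[0,\infty)$ it is positive and nondecreasing, as $s_l<\kappa_l$. By (13) with $\xi=-p^2$,
$$B(p)B(-p)=\prod_l\frac{s_l^2-p^2}{\kappa_l^2-p^2}=\frac{b(\mu^2+p^2)}{\lambda-\psi(-p^2)},\qquad B(0)^2=\frac{b\mu^2}\lambda .\tag{17}$$
Let $\rho_j=1/\psi'(-\kappa_j^2)>0$ and $-g_j=\operatorname{Res}_{p=-\kappa_j}B$. At $p=-\kappa_j$ the $p$-derivative of $\lambda-\psi(-p^2)$ is $2p\,\psi'(-p^2)=-2\kappa_j/\rho_j$, so taking residues in (17),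
$$g_jB(\kappa_j)=\frac{b(\mu^2+\kappa_j^2)\rho_j}{2\kappa_j}>0,\qquad\text{so }g_j>0 .\tag{18}$$

We claim
$$\arg B(i\mu)=\sum_l\Big(\arctan\frac\mu{s_l}-\arctan\frac\mu{\kappa_l}\Big)=\vartheta_\mu\in\big[0,\tfrac\pi2\big).\tag{19}$$
The first equality is clear. For the second we need, for $\varsigma>0$,
$$\frac1\pi\int_0^\infty\frac\mu{s^2-\mu^2}\log\frac{s^2+\varsigma^2}{\mu^2+\varsigma^2}\,ds=\arctan\frac\mu\varsigma .\tag{20}$$
Both sides tend to $0$ as $\varsigma\to\infty$, the left side by dominated convergence, since $|\log\frac{s^2+\varsigma^2}{\mu^2+\varsigma^2}|\le2|\log\frac s\mu|$. The $\varsigma$-derivative of the integrand is $-\frac{2\varsigma\mu}{(s^2+\varsigma^2)(\mu^2+\varsigma^2)}$, so the left side has derivative $\frac1\pi\cdot\frac{-2\varsigma\mu}{\mu^2+\varsigma^2}\cdot\frac\pi{2\varsigma}=-\frac\mu{\mu^2+\varsigma^2}$, which is also the derivative of the right side. By (13), $\frac{\mu^2-\xi}{\lambda-\psi(\xi)}=\frac1b\prod_l\frac{\xi+s_l^2}{\xi+\kappa_l^2}$,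 and $\frac{\psi'(\mu^2)(\mu^2-s^2)}{\lambda-\psi(s^2)}$ equals $1$ at $s=\mu$. Hence
$$\frac{\psi'(\mu^2)(\mu^2-s^2)}{\psi(\mu^2)-\psi(s^2)}=\prod_l\frac{s^2+s_l^2}{\mu^2+s_l^2}\cdot\frac{\mu^2+\kappa_l^2}{s^2+\kappa_l^2},$$
and (20) gives (19). Finally the sum in (19) is termwise nonnegative. It is less than $\frac\pi2$ because, regrouped, it equals $\arctan\frac\mu{s_1}$ minus the nonnegative quantities $\arctan\frac\mu{\kappa_l}-\arctan\frac\mu{s_{l+1}}$ ($l<N$) and $\arctan\frac\mu{\kappa_N}$; for $N=0$ it is $0$.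

**Step 2: solve (16).** This parametrizes all coefficient vectors satisfying (16) by $N+1$ free numbers. Put $\Phi(p)=\sum_\beta\frac{C_\beta}{p-\beta}$. Then (16) says: $\Phi(-s_l)=0$ for all $l$, and $\Phi(p)=O(p^{-2})$ at infinity. Write $\Phi$ as a quotient with denominator $(p^2+\mu^2)\prod(p^2-\kappa_j^2)$, of degree $2N+2$. The two conditions say that the numerator has degree at most $2N$ and is divisible by $\prod(p+s_l)$, the denominator being nonzero at $-s_l$. The quotient $R$ is an arbitrary polynomial of degree at most $N$, and $H=R/\prod(p-\kappa_j)$ has a partial fraction expansion with arbitrary coefficients. So (16) is equivalent to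
$$\Phi(p)=\frac{B(p)H(p)}{p^2+\mu^2},\qquad H(p)=h_\infty+\sum_j\frac{h_j}{\kappa_j-p}\ \text{ arbitrary}.\tag{21}$$
If $H\equiv1$, then $\Phi$ has no poles at $\kappa_j$, and $C_{\pm i\mu}=\pm\frac{B(\pm i\mu)}{2i\mu}$, so $g(y)=\frac{|B(i\mu)|}\mu\sin(\mu y+\vartheta_\mu)$ plus decaying exponentials $e^{-\kappa_jy}$. This is the picture of a single wall at $y=0$. The deviation of $H$ from $1$ records the other wall.

**Step 3: the parity conditions at $\pm\kappa_j$.** These determine $H$. The residues of (21) are $C_{\kappa_j}=-\frac{B(\kappa_j)h_j}{\kappa_j^2+\mu^2}$ and $C_{-\kappa_j}=-\frac{g_jH(-\kappa_j)}{\kappa_j^2+\mu^2}$. So (15) for $\beta=-\kappa_j$, which is $C_{\kappa_j}=\varepsilon e^{-2a\kappa_j}C_{-\kappa_j}$, reads, with (18),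
$$h_j=\varepsilon\omega_jH(-\kappa_j),\qquad\omega_j:=e^{-2a\kappa_j}\frac{g_j}{B(\kappa_j)}=e^{-2a\kappa_j}\frac{b(\mu^2+\kappa_j^2)\rho_j}{2\kappa_jB(\kappa_j)^2}.\tag{22}$$
With $y_j=H(-\kappa_j)$ this is
$$y=h_\infty\mathbf 1+\varepsilon Ty,\qquad(Ty)_j=\sum_k\frac{\omega_ky_k}{\kappa_j+\kappa_k}.\tag{23}$$
On the finite-dimensional space $\ell^2(\omega)$ with norm $\|y\|_\omega^2=\sum\omega_j|y_j|^2$ we have $\langle Ty,y'\rangle_\omega=\sum_{j,k}\frac{\omega_j\omega_ky_k\overline{y'_j}}{\kappa_j+\kappa_k}$. So $T$ is self-adjoint, and it is nonnegative since $\frac1{\kappa_j+\kappa_k}=\int_0^\infty e^{-t\kappa_j}e^{-t\kappa_k}dt$. Hence $\|T\|\le\operatorname{Tr}T=\sum_j\frac{\omega_j}{2\kappa_j}$.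

Assume $\|T\|<1$. If $h_\infty=0$, then $y=0$, so all $h_j=0$ and $H=0$. So up to a factor there is only one candidate for each parity, and we may take $h_\infty=1$, $y=(1-\varepsilon T)^{-1}\mathbf1$, which is real, and
$$H_\varepsilon(p)=1+\varepsilon\sum_k\frac{\omega_ky_k}{\kappa_k-p}.\tag{24}$$

**Step 4: the parity condition at $i\mu$.** This is the one remaining equation. We have $C_{\pm i\mu}=\pm\frac{B(\pm i\mu)H_\varepsilon(\pm i\mu)}{2i\mu}$. With $X=B(i\mu)H_\varepsilon(i\mu)$, condition (15) for $\beta=i\mu$ reads $-\overline X=\varepsilon e^{2ia\mu}X$. If $|H_\varepsilon(i\mu)-1|<1$, let $\delta_\varepsilon=\arg H_\varepsilon(i\mu)\in(-\frac\pi2,\frac\pi2)$. Then $X\ne0$ has argument $\vartheta_\mu+\delta_\varepsilon$ by (19), and the condition becomes $e^{2i(\Theta(\mu)+\delta_\varepsilon)}=-\varepsilon$. We have proved: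

**Proposition 5.** If $\|T\|<1$ and $|H_\varepsilon(i\mu)-1|<1$, then $\lambda=\psi(\mu^2)$ is an eigenvalue with an eigenfunction of parity $\varepsilon$ iff
$$\Theta(\mu)+\delta_\varepsilon(\mu)=\frac{k\pi}2\quad\text{for some }k\in\mathbb Z\text{ with }(-1)^{k-1}=\varepsilon .\tag{25}$$

**One pole again.** For $N=1$ we have $g_1=\kappa-s$, $\omega=2\kappa T$ with the scalar $T=e^{-2a\kappa}\frac{\kappa-s}{\kappa+s}<1$, and $H_\varepsilon(i\mu)-1=\frac{2\varepsilon\kappa T}{(1-\varepsilon T)(\kappa-i\mu)}$. As $\lambda\to\infty$, the equation $\psi(-\kappa^2)=\lambda$ gives $\kappa^2-s^2=\frac{w\kappa^2}{\lambda+b\kappa^2}\sim\frac{ws^2}\lambda$, so $\kappa\to s$. So $e^{-2a\kappa}$ tends to $e^{-2as}$ and is not small. What is small is $\frac{\kappa-s}{\kappa+s}\sim\frac w{4\lambda}$. Hence $T\sim\frac{we^{-2as}}{4\lambda}$, and the imaginary part of $H_\varepsilon(i\mu)-1$, namely $\frac{2\varepsilon\kappa T\mu}{(1-\varepsilon T)(\kappa^2+\mu^2)}$,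 gives $\delta_\varepsilon\sim\varepsilon\,\frac{wse^{-2as}}{2\lambda\mu}=\varepsilon\,\frac{J(2a)}{\lambda\mu}$. The correction has size $\frac1{\lambda\mu}$, with $J(2a)$ as its coefficient. The next task is to bound it uniformly in $N$, $b$, $w_l$, $s_l$.

## Bounds on $T$ and $\delta_\varepsilon$ in terms of $\psi(a^{-2})/\lambda$ only

Put $\eta=\psi(A)/\lambda$. In this section assume
$$a\mu\ge1,\qquad\eta\le\tfrac18 .\tag{26}$$

**Step 1: a measure of controlled size.** The weights $\rho_j$ must be bounded without reference to the poles. Let $\sigma_\lambda=\sum_j\lambda^2\rho_j\kappa_j^{-2}\,\delta_{\kappa_j^2}$. As $b>0$, the rational function $\frac1{\lambda-\psi}$ vanishes at infinity. Its poles $\mu^2$ and $-\kappa_j^2$ are simple, with residues $-1/\psi'(\mu^2)$ and $-\rho_j$. So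
$$\frac1{\lambda-\psi(\xi)}=\frac1{\psi'(\mu^2)(\mu^2-\xi)}-\sum_j\frac{\rho_j}{\xi+\kappa_j^2}.$$
Take the value at $x\in(0,\mu^2)$ minus the value at $0$ and multiply by $\lambda^2$:
$$\int\frac x{x+\tau}\,\sigma_\lambda(d\tau)=\frac{\lambda\psi(x)}{\lambda-\psi(x)}-\frac{\lambda^2x}{\psi'(\mu^2)\mu^2(\mu^2-x)}.\tag{27}$$
At $x=A$ (note $A<\mu^2$, as $\psi(A)<\lambda$), dropping the negative term,
$$\int\frac{\sigma_\lambda(d\tau)}{1+a^2\tau}\le\frac{\psi(A)}{1-\eta}\le2\psi(A).\tag{28}$$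

**Step 2: bounds on $\omega_j$.** By (22), $B(\kappa_j)\ge B(0)$, $B(0)^2=b\mu^2/\lambda$ and $a\mu\ge1$, with $z=a\kappa_j$,
$$\omega_j\le\lambda e^{-2z}\Big(1+\frac{\kappa_j^2}{\mu^2}\Big)\frac{\rho_j}{2\kappa_j}\le\lambda e^{-2z}(1+z^2)\frac{\rho_j}{2\kappa_j}.$$
We use $(1+z^2)e^{-z}\le1$ for $z\ge0$ (equality at $0$, and the derivative is $-(1-z)^2e^{-z}$), and $z(1+z^2)e^{-z}\le e^{-1}+27e^{-3}<2$. Writing $z=a\sqrt\tau$ under the integral and using (28),
$$\|T\|\le\sum_j\frac{\omega_j}{2\kappa_j}\le\frac1{4\lambda}\int e^{-2z}(1+z^2)^2\,\frac{\sigma_\lambda(d\tau)}{1+a^2\tau}\le\frac\eta2\le\frac1{16},\tag{29}$$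
$$\Omega:=\sum_j\omega_j\le\frac1{2a\lambda}\int ze^{-2z}(1+z^2)^2\,\frac{\sigma_\lambda(d\tau)}{1+a^2\tau}\le\frac{2\eta}a .\tag{30}$$

**Step 3: the phase correction.** Since $\|y\|_\omega\le\|\mathbf1\|_\omega/(1-\|T\|)$ and $\|\mathbf 1\|_\omega=\Omega^{1/2}$, the Cauchy–Schwarz inequality gives $\sum\omega_k|y_k|\le\Omega^{1/2}\|y\|_\omega\le\Omega/(1-\|T\|)$. As $|\kappa_k-i\mu|\ge\mu$,
$$|H_\varepsilon(i\mu)-1|\le\frac1\mu\cdot\frac{16}{15}\cdot\frac{2\eta}a\le\frac{3\eta}{a\mu}\le\frac38,\qquad|\delta_\varepsilon|\le\frac\pi2\cdot\frac{3\eta}{a\mu}\le\frac{5\eta}{a\mu}\le\frac58<\frac\pi4 ,\tag{31}$$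
using $|\arg(1+r)|\le\arcsin|r|\le\frac\pi2|r|$. In particular Proposition 5 applies under (26), for both parities.

## Counting eigenvalues by deformation to $-\Delta$

Equation (25) locates eigenvalues but does not say that the one with $k=n$ is the $n$-th. This section proves it.

Let $\mu_*$ satisfy $a\mu_*\ge K_1$ and $\psi(\mu_*^2)\ge8\psi(A)$, and let $N_0\ge1$ be an integer with $(N_0-\frac12)\frac\pi2\ge a\mu_*$. For $t\in[0,1]$ let $\psi_t(\xi)=(1-t)\psi(\xi)+t\xi$, again of type (12) (with $N=0$ for $t=1$). We use $\vartheta$, $\Theta$, etc. with index $t$.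

**Step 1: the estimates hold along the whole path.** Since $a\mu_*\ge3$, $\mu_*^2\ge9A$. So both $\psi$ and $\xi\mapsto\xi$ satisfy the condition of being at least $8$ times as large at $\mu^2$ as at $A$, for $\mu\ge\mu_*$, and hence $\psi_t(\mu^2)\ge8\psi_t(A)$ for all $t\in[0,1]$, $\mu\ge\mu_*$. So (31), Proposition 5 and (8) hold for $\psi_t$ and all $\mu\ge\mu_*$.

**Step 2: midpoints.** These are the barriers that eigenvalues cannot cross. For $n\ge N_0$ let $m_n(t)$ be the solution of $\Theta_t(m)=(n+\frac12)\frac\pi2$. Since $0\le\vartheta\le\frac\pi2$, any solution lies in $[(n-\frac12)\frac\pi{2a},(n+\frac12)\frac\pi{2a}]\subset[\mu_*,\infty)$. At the left endpoint $\Theta_t\le(n+\frac12)\frac\pi2$ and at the right one $\Theta_t\ge(n+\frac12)\frac\pi2$, so a solution exists, and it is unique as $\Theta_t$ is strictly increasing on $[\mu_*,\infty)$. By Lemma 4, $\Theta_t(\mu)$ is jointly continuous in $(t,\mu)$. As the solutions stay in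 a fixed compact interval and are unique, $m_n(t)$ is continuous. Put $\Lambda_n(t)=\psi_t(m_n(t)^2)$, which is continuous in $t$. It is never an eigenvalue for $\psi_t$: otherwise (25) for one of the parities would give $\delta_\varepsilon=(k-n-\frac12)\frac\pi2$, contradicting $|\delta_\varepsilon|<\frac\pi4$.

**Step 3: the eigenvalues move continuously.** Let $\mathcal E_t$ be the form of $\psi_t$ on $H_0^1(D)$, so $\mathcal E_t=(1-t)\mathcal E_0+t\mathcal E_1$ with $\mathcal E_1(f,f)=\|f'\|^2$. With $G=b+\sum w_ls_l^{-2}$ we have $b\,\mathcal E_1\le\mathcal E_0\le G\,\mathcal E_1$, hence $\mathcal E_{t'}\ge\min(1,b)\mathcal E_1$ and $|\mathcal E_t-\mathcal E_{t'}|=|t-t'||\mathcal E_0-\mathcal E_1|\le|t-t'|(1+G)\mathcal E_1$. So $\mathcal E_t\le(1+C|t-t'|)\mathcal E_{t'}$ with $C=(1+G)/\min(1,b)$, and min–max gives $\lambda_k(t)\le(1+C|t-t'|)\lambda_k(t')$ for all $t,t'$. Thus each $\lambda_k(t)$ is continuous.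

**Step 4: the count.** By Steps 2 and 3 the sign of $\lambda_k(t)-\Lambda_n(t)$ does not depend on $t$. At $t=1$ we have $\vartheta=0$, $\lambda_k(1)=(\frac{k\pi}{2a})^2$ and $\Lambda_n(1)=\big((n+\frac12)\frac\pi{2a}\big)^2$. Hence for the original $\psi$, with $m_n=m_n(0)$ and $\Lambda_n=\Lambda_n(0)=\psi(m_n^2)$,
$$\lambda_k<\Lambda_n\iff k\le n\qquad(n\ge N_0).\tag{32}$$

**Proposition 6.** For $n\ge n_0:=N_0+1$ we have $\lambda_n=\psi(x_n^2)$ with $x_n\ge\mu_*$; $\lambda_n$ is simple with parity $\varepsilon=(-1)^{n-1}$, and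
$$\Theta(x_n)+\delta_n=\frac{n\pi}2,\qquad\delta_n=\delta_\varepsilon(x_n),\qquad|\delta_n|\le\frac{5\,\psi(A)}{ax_n\psi(x_n^2)},\qquad|\delta_n|<\frac\pi4 .\tag{33}$$

*Proof.* By (32) for $n-1$ and $n$, $\lambda_n$ is the only eigenvalue, with multiplicity, in $(\Lambda_{n-1},\Lambda_n)$. So it is simple, $m_{n-1}<x_n<m_n$, hence $x_n\ge\mu_*$ and $|\Theta(x_n)-\frac{n\pi}2|<\frac\pi4$. Its eigenfunction has a parity $\varepsilon$, and (25) gives $\Theta(x_n)+\delta_\varepsilon=\frac{k\pi}2$ with $(-1)^{k-1}=\varepsilon$. As $|\delta_\varepsilon|<\frac\pi4$, $|k-n|\frac\pi2<\frac\pi2$, so $k=n$. The bound is (31). $\square$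

## From rational to general symbols: proof of Theorem 1

Let now $\psi$ be as in Theorem 1 with $c=0$.

**Step 1: approximation.** We produce rational $\psi_k\to\psi$. Split $[\frac1k,k)$ into finitely many intervals $I_i=[t_i,t_{i+1})$ with $t_{i+1}\le(1+\frac1k)t_i$ and set $\psi_k(\xi)=(b+\frac1k)\xi+\sum_i\sigma(I_i)\frac\xi{\xi+t_i}$, dropping zero weights. For $\tau\in I_i$, $\frac\xi{\xi+\tau}\le\frac\xi{\xi+t_i}\le(1+\frac1k)\frac\xi{\xi+\tau}$, so by monotone convergence $\psi_k\to\psi$ pointwise. By Lemma 4, $\vartheta_\mu^{(k)}\to\vartheta_\mu$, so (19) gives $0\le\vartheta_\mu\le\frac\pi2$. Let $\mathcal E_k$, $\lambda_n^{(k)}$ be the form and eigenvalues of $\psi_k$.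

**Lemma 7.** $\lambda_n^{(k)}\to\lambda_n$ for each $n$. Moreover, for each $n$, along a subsequence, orthonormal eigenfunctions $f_j^{(k)}$ for $\lambda_j^{(k)}$, $j\le n$, converge in $L^2$ to orthonormal eigenfunctions $f_j$ of $\psi(-\Delta)$ in $D$ for $\lambda_1,\dots,\lambda_n$.

*Proof.* *$C_c^\infty(D)$ is a form core.* This gives test functions common to all $k$. For $f$ in the form domain and $r>1$ let $f_r(x)=f(rx)$, so $\hat f_r(\xi)=\frac1r\hat f(\frac\xi r)$ and $\mathcal E(f_r,f_r)=\frac1{2\pi r}\int\psi(r^2\xi^2)|\hat f(\xi)|^2d\xi$. As $\psi(r^2\xi^2)\le r^2\psi(\xi^2)$, dominated convergence gives $\mathcal E(f_r,f_r)\to\mathcal E(f,f)$ as $r\downarrow1$. Also $f_r\to f$ in $L^2$. So $f_r$ is bounded in the form norm and converges in $L^2$, hence converges weakly in the form Hilbert space. The norms converge too, so $f_r\to f$ in form norm. Now $f_r$ has compact support in $D$. Mollifying multiplies $\hat f_r$ by $\hat\chi(\epsilon\xi)$,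 which is bounded by $1$ and tends to $1$, so the mollified functions converge in form norm by dominated convergence.

*Upper bound.* Given $\epsilon>0$, approximate the first $n$ eigenfunctions in form norm to get an $n$-dimensional $L\subset C_c^\infty(D)$ with $\mathcal E(f,f)\le(\lambda_n+\epsilon)\|f\|^2$ on $L$. As $\psi_k(\xi^2)\le\psi_k(1)(1+\xi^2)$, dominated convergence shows that the matrix of $\mathcal E_k$ on $L$ converges to that of $\mathcal E$. By min–max, $\limsup_k\lambda_n^{(k)}\le\lambda_n+\epsilon$.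

*Lower bound.* Pass to a subsequence with $\lambda_n^{(k)}\to\ell:=\liminf\lambda_n^{(k)}\le\lambda_n$. Given $Q>0$ choose $R$ with $\psi(R^2)>Q$. For large $k$, $\psi_k(\xi^2)\ge\psi_k(R^2)\ge Q$ for $|\xi|\ge R$, so $\int_{|\xi|>R}|\hat f_j^{(k)}|^2d\xi\le2\pi(\ell+1)/Q$ for $j\le n$. Pass to weakly convergent subsequences $f_j^{(k)}\rightharpoonup f_j$. All functions live on $D$, so $\hat f_j^{(k)}\to\hat f_j$ pointwise, and $|\hat f_j^{(k)}|\le\|f_j^{(k)}\|_{L^1}\le\sqrt{2a}$. On $[-R,R]$ dominated convergence applies, and the tails are uniformly small (for $f_j$ by Fatou). So $f_j^{(k)}\to f_j$ in $L^2$, and the $f_j$ are orthonormal. By Fatou,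
$$\mathcal E\Big(\sum_j\gamma_jf_j,\sum_j\gamma_jf_j\Big)\le\liminf_k\sum_j|\gamma_j|^2\lambda_j^{(k)}\le\ell\sum_j|\gamma_j|^2 .\tag{34}$$
Min–max gives $\lambda_n\le\ell$. Hence $\lambda_n^{(k)}\to\lambda_n$, for every $n$.

*Eigenfunctions.* For fixed $n$ take the $f_j$ just found. The first inequality in (34) with a single $\gamma_j\ne0$ now gives $\mathcal E(f_j,f_j)\le\lambda_j$ for $j\le n$. Suppose $f_1,\dots,f_{j-1}$ are orthonormal eigenfunctions for $\lambda_1,\dots,\lambda_{j-1}$. The operator restricted to their orthogonal complement has eigenvalues $\lambda_j\le\lambda_{j+1}\le\dots$, so the minimum of $\mathcal E$ over unit vectors there is $\lambda_j$, attained only at eigenfunctions for $\lambda_j$. The unit vector $f_j$ lies there and has $\mathcal E(f_j,f_j)\le\lambda_j$, so it is an eigenfunction for $\lambda_j$. Induct on $j$. $\square$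

**Step 2: the quantization condition in the limit.** Choose $\mu_*$ with $a\mu_*\ge K_1$ and $\psi(\mu_*^2)>8\psi(A)$, which is possible since $\psi\to\infty$. Choose $N_0\ge1$ with $(N_0-\frac12)\frac\pi2\ge a\mu_*$, and $n_0=N_0+1\ge2$. For $k\ge k_0$ we have $\psi_k(\mu_*^2)\ge8\psi_k(A)$, so Proposition 6 holds for $\psi_k$ with the same $\mu_*,N_0,n_0$. Write $x_n^{(k)},\delta_n^{(k)}$ for its quantities. Since $a x_n^{(k)}\le\Theta^{(k)}(x_n^{(k)})$, we have $\mu_*\le x_n^{(k)}\le\frac1a(\frac{n\pi}2+\frac\pi4)$. Any limit point $x$ of $x_n^{(k)}$ satisfies $\psi(x^2)=\lim\lambda_n^{(k)}=\lambda_n$ by locally uniform convergence, and $\psi$ is strictly increasing. So $x_n^{(k)}\to x_n\ge\mu_*$ with $\psi(x_n^2)=\lambda_n$. By Lemma 4,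
$$\Theta(x_n)+\delta_n=\frac{n\pi}2,\quad\delta_n=\lim_k\delta_n^{(k)},\quad|\delta_n|\le\frac{5\eta_n}{ax_n},\quad\eta_n=\frac{\psi(A)}{\psi(x_n^2)}\le\frac18\qquad(n\ge n_0).\tag{35}$$

**Step 3: simplicity and parity.** As $ax_n\ge3$, $|\delta_n|\le\frac5{24}<\frac\pi8$. So $\Theta(x_n)$ is strictly increasing in $n\ge n_0$, hence so are $x_n$ and $\lambda_n$. It remains to separate $\lambda_{n_0-1}$ from $\lambda_{n_0}$. Let $m$ solve $\Theta(m)=(N_0+\frac12)\frac\pi2$ and let $m^{(k)}$ be the corresponding solution for $\psi_k$. As in Step 2 of the previous section (which used only $0\le\vartheta\le\frac\pi2$, continuity, and (8)), these exist, are unique and lie in a fixed compact subset of $[\mu_*,\infty)$, so $m^{(k)}\to m$ by Lemma 4. From (32), $\lambda_{N_0}^{(k)}<\psi_k((m^{(k)})^2)$, so $\lambda_{n_0-1}\le\psi(m^2)$. But $\Theta(m)=\frac{n_0\pi}2-\frac\pi4<\frac{n_0\pi}2-\frac\pi8<\Theta(x_{n_0})$, so $m<x_{n_0}$ and $\lambda_{n_0-1}<\lambda_{n_0}$.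 Thus $\lambda_n$ is simple for $n\ge n_0$. By Lemma 7 its eigenfunction is an $L^2$-limit of functions of parity $(-1)^{n-1}$, so it has this parity.

**Step 4: from $x_n$ to $\mu_n$.** Any solution of $\Theta(\mu_n)=\frac{n\pi}2$, $n\ge n_0$, satisfies $a\mu_n\ge(n-1)\frac\pi2\ge N_0\frac\pi2\ge a\mu_*$, and $\Theta'\ge\frac a2$ on $[\mu_*,\infty)$. So $\mu_n$ is unique. It exists by continuity, as $0\le\vartheta\le\frac\pi2$. By (35), and with $\eta_n\le\frac18$, $ax_n\ge3$,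
$$|\mu_n-x_n|\le\frac{2|\delta_n|}a\le\frac{10\,\eta_n}{a^2x_n},\qquad\frac{|\mu_n-x_n|}{x_n}\le\frac{10}{8\cdot9}<\frac17 .\tag{36}$$
For some $\zeta$ between $\mu_n$ and $x_n$, $|\lambda_n-\psi(\mu_n^2)|=2\zeta\psi'(\zeta^2)|\mu_n-x_n|$. We bound the factors.

- $\zeta\le\frac87x_n$ by (36).
- $\psi'(\zeta^2)\le(\frac87)^4\psi'(\mu_n^2)$. If $\zeta\ge\mu_n$, this holds because $\psi'$ is nonincreasing. If $\zeta<\mu_n$, then $\zeta\ge x_n$, and $\zeta^4\psi'(\zeta^2)\le\mu_n^4\psi'(\mu_n^2)$ because $\xi^2\psi'$ is nondecreasing; here $\mu_n/\zeta\le\mu_n/x_n\le\frac87$.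
- $\psi(\mu_n^2)\le(\frac87)^2\psi(x_n^2)$, since $\psi(r\xi)\le r\psi(\xi)$ for $r\ge1$.

Hence, using $(\frac87)^7<2.55$,
$$|\lambda_n-\psi(\mu_n^2)|\le20\Big(\frac87\Big)^7\frac{\psi(A)}{a^2}\frac{\psi'(\mu_n^2)}{\psi(\mu_n^2)}\le\frac{60\,\psi(a^{-2})}{a^2}\,\frac{\psi'(\mu_n^2)}{\psi(\mu_n^2)} .$$
Finally $\xi\psi'\le\psi$, $a\mu_n\ge(n-1)\frac\pi2$ and $\frac n{n-1}\le2$ bound this by
$$\frac{60\,\psi(a^{-2})}{(a\mu_n)^2}\le\frac{240\,\psi(a^{-2})}{\pi^2(n-1)^2}\le\frac{100\,\psi(a^{-2})}{n^2}.$$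
This proves Theorem 1. $\blacksquare$

Compare with (11): the first bound in (3), divided by the spacing, is $O\big(\frac1{\mu_n\psi(\mu_n^2)}\big)$, which tends to $0$ for every $\psi$ in the class.

## The leading term of $\delta_n$: proof of Theorem 2

Let $\varphi(\tau)=\frac12\sqrt\tau\,e^{-2a\sqrt\tau}$. By (6), $\int\varphi\,d\sigma=J(2a)$. For one pole we saw $\delta_\varepsilon\sim\varepsilon J(2a)/(\lambda\mu)$. The plan is to show $\varepsilon\mu\lambda\delta_\varepsilon\approx\int\varphi\,d\sigma_\lambda$ with an error uniform over rational symbols, and then that $\int\varphi\,d\sigma_\lambda$ tends to $\int\varphi\,d\sigma$.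

**Lemma 8.** Let $\psi$ be rational as in (12) and assume (26). Then, whenever $\psi(S^2)\le\frac\lambda2$,
$$\Big|\varepsilon\mu\lambda\delta_\varepsilon-\int\varphi\,d\sigma_\lambda\Big|\le\psi(A)\Big[\frac{2\eta}a+\frac{\psi(S^2)}{a\lambda}+\frac2{a^2S}+\frac{9\eta}{a^2\mu}\Big].\tag{37}$$

*Proof.* *An exact formula.* By (24), $\operatorname{Im}H_\varepsilon(i\mu)=\varepsilon\sum_j\omega_jy_j\frac\mu{\kappa_j^2+\mu^2}$. Inserting (22) and $b\mu^2=\lambda B(0)^2$, and writing $y(\kappa_j^2)=y_j$,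
$$\varepsilon\mu\lambda\operatorname{Im}H_\varepsilon(i\mu)=\lambda\sum_j\frac{\omega_jy_j\mu^2}{\kappa_j^2+\mu^2}=\int\varphi(\tau)\Big(\frac{B(0)}{B(\sqrt\tau)}\Big)^2y(\tau)\,\sigma_\lambda(d\tau).\tag{38}$$
We now replace $y$ by $1$, then $B(0)/B(\sqrt\tau)$ by $1$, then $\operatorname{Im}H_\varepsilon(i\mu)$ by $\delta_\varepsilon$.

*(i) Replacing $y$ by $1$.* Since $y-\mathbf1=(1-\varepsilon T)^{-1}\varepsilon T\mathbf1$, $\|y-\mathbf1\|_\omega\le\frac{\|T\|}{1-\|T\|}\Omega^{1/2}$. By the Cauchy–Schwarz inequality, (29) and (30), the cost is at most $\lambda\sum\omega_j|y_j-1|\le\lambda\Omega\frac{\|T\|}{1-\|T\|}\le\lambda\cdot\frac{2\eta}a\cdot\eta=\frac2a\psi(A)\eta$.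

*(ii) Replacing $B(0)/B(\sqrt\tau)$ by $1$.* Let $\ell(s)=\log\prod_l\frac{1+s^2/s_l^2}{1+s^2/\kappa_l^2}$. As $s_l<\kappa_l$, $\ell$ is nonnegative and nondecreasing. Dividing $\lambda-\psi(\xi)=b(\mu^2-\xi)\prod_l\frac{\xi+\kappa_l^2}{\xi+s_l^2}$ by its value at $\xi=0$ gives
$$\ell(s)=\log\frac{1-s^2/\mu^2}{1-\psi(s^2)/\lambda}\qquad(0<s<\mu).$$
If $\psi(S^2)\le\frac\lambda2$, then $S<\mu$ and $\ell(S)\le-\log(1-\psi(S^2)/\lambda)\le2\psi(S^2)/\lambda$. For $s\ge S$ we control growth by interlacing: for $N\ge1$,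
$$\xi^{-1}\prod_l\frac{1+\xi/s_l^2}{1+\xi/\kappa_l^2}=(\xi^{-1}+s_1^{-2})\prod_{l<N}\frac{1+\xi/s_{l+1}^2}{1+\xi/\kappa_l^2}\cdot\frac1{1+\xi/\kappa_N^2}$$
is decreasing, since $\kappa_l<s_{l+1}$. So $\ell(s)\le\ell(S)+2\log\frac sS$ for $s\ge S$ (trivially if $N=0$). Next, for $p,\varsigma>0$,
$$\log\Big(1+\frac p\varsigma\Big)=\frac1\pi\int_0^\infty\frac p{p^2+s^2}\log\Big(1+\frac{s^2}{\varsigma^2}\Big)ds .$$
Both sides vanish as $\varsigma\to\infty$, and both have $\varsigma$-derivative $-\frac p{\varsigma(\varsigma+p)}$, by $\int_0^\infty\frac{s^2\,ds}{(s^2+p^2)(s^2+\varsigma^2)}=\frac\pi{2(p+\varsigma)}$. Summing over the $s_l$ and $\kappa_l$,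
$$0\le\log\frac{B(p)}{B(0)}=\frac1\pi\int_0^\infty\frac{p\,\ell(s)}{p^2+s^2}\,ds\le\frac{\ell(S)}2+\frac{2p}\pi\int_S^\infty\frac{\log(s/S)}{s^2}\,ds\le\frac{\psi(S^2)}\lambda+\frac pS ,$$
as the last integral is $\frac1S$. Hence $0\le1-\big(\frac{B(0)}{B(\sqrt\tau)}\big)^2\le2\log\frac{B(\sqrt\tau)}{B(0)}\le\frac{2\psi(S^2)}\lambda+\frac{2\sqrt\tau}S$. With $z=a\sqrt\tau$, the bounds $ze^{-2z}(1+z^2)\le ze^{-z}\le\frac12$ and $z^2e^{-2z}(1+z^2)\le z^2e^{-z}\le1$ together with (28) give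
$$\int\varphi\,d\sigma_\lambda\le\frac{\psi(A)}{2a},\qquad\int\varphi(\tau)\sqrt\tau\,\sigma_\lambda(d\tau)\le\frac{\psi(A)}{a^2}.$$
So the cost is at most $\psi(A)\big[\frac{\psi(S^2)}{a\lambda}+\frac2{a^2S}\big]$.

*(iii) Replacing $\operatorname{Im}H_\varepsilon(i\mu)$ by $\delta_\varepsilon$.* Let $r=H_\varepsilon(i\mu)-1$, so $|r|\le\frac{3\eta}{a\mu}\le\frac38$ by (31). Then $|\delta_\varepsilon-\operatorname{Im}r|\le|\log(1+r)-r|\le\frac{|r|^2}{2(1-|r|)}\le|r|^2$, and $\mu\lambda|r|^2\le\frac{9\eta\,\psi(A)}{a^2\mu}$. $\square$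

The next lemma says that $\int\varphi\,d\sigma'$ is controlled by finitely many values of the function $s_{\sigma'}(x)=\int\frac x{x+\tau}\,\sigma'(d\tau)$. This is what we need, because (27) is exactly a formula for $s_{\sigma_\lambda}$.

**Lemma 9.** Let $\sigma$ be the measure in (5). For every $\epsilon>0$ there are a finite set $X\subset(0,\infty)$ and $\theta>0$ such that any measure $\sigma'$ on $(0,\infty)$ with $\int\frac{\sigma'(d\tau)}{1+\tau}<\infty$ and $|s_{\sigma'}(x)-s_\sigma(x)|<\theta$ for $x\in X$ satisfies $|\int\varphi\,d\sigma'-\int\varphi\,d\sigma|<\epsilon$.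

*Proof.* Otherwise, taking for $X$ the first $i$ elements of an enumeration of the positive rationals and $\theta=\frac1i$, we get $\sigma_i$ with $s_{\sigma_i}(x)\to s_\sigma(x)$ for all rational $x>0$ and $|\int\varphi\,d\sigma_i-\int\varphi\,d\sigma|\ge\epsilon$. The measures $\frac{\sigma_i(d\tau)}{1+\tau}$ on the compact space $[0,\infty]$ have bounded masses $s_{\sigma_i}(1)$. Let $\mathfrak m$ be the weak limit of a subsequence. Since $\tau\mapsto\frac{x(1+\tau)}{x+\tau}$ is continuous on $[0,\infty]$, with values $1$ at $0$ and $x$ at $\infty$,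
$$\mathfrak m(\{0\})+x\,\mathfrak m(\{\infty\})+\int_{(0,\infty)}\frac{x(1+\tau)}{x+\tau}\,\mathfrak m(d\tau)=\int\frac x{x+\tau}\,\sigma(d\tau)$$
for rational, hence by continuity all, $x>0$. Let $x\downarrow0$. For $x\le1$ the integrands are at most $1$ and $\frac1{1+\tau}$ respectively, so both integrals tend to $0$ by dominated convergence, and $\mathfrak m(\{0\})=0$. Divide by $x$ and let $x\to\infty$. For $x\ge1$ the integrands $\frac{1+\tau}{x+\tau}$ and $\frac1{x+\tau}$ are at most $1$ and $\frac1{1+\tau}$, so $\mathfrak m(\{\infty\})=0$. With $\rho(d\tau)=(1+\tau)\mathfrak m(d\tau)$ on $(0,\infty)$ we are left with $\int\frac{\rho(d\tau)}{x+\tau}=\int\frac{\sigma(d\tau)}{x+\tau}$ for all $x>0$. As $\frac1{x+\tau}=\int_0^\infty e^{-xt}e^{-t\tau}dt$, this says that the functions $t\mapsto\int e^{-t\tau}\rho(d\tau)$ and $t\mapsto\int e^{-t\tau}\sigma(d\tau)$, finite and continuous for $t>0$, have the same Laplace transform. Injectivity of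 the Laplace transform, applied twice, gives $\rho=\sigma$. Finally $\varphi(\tau)(1+\tau)$ extends continuously to $[0,\infty]$ by $0$ at both ends, so along the subsequence $\int\varphi\,d\sigma_i\to\int\varphi(1+\tau)\,d\mathfrak m=\int\varphi\,d\rho=\int\varphi\,d\sigma$, a contradiction. $\square$

The last term of (27) also needs a limit.

**Lemma 10.** $\displaystyle\lim_{M\to\infty}\frac{\psi(M)^2}{M^2\psi'(M)}=b$.

*Proof.* Let $v(u)=\psi(1/u)=\frac bu+\int\frac{\sigma(d\tau)}{1+u\tau}$. By the Cauchy–Schwarz inequality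
$$v'^2=\Big(\frac b{u^2}+\int\frac{\tau\,\sigma(d\tau)}{(1+u\tau)^2}\Big)^2\le\Big(\frac bu+\int\frac{\sigma(d\tau)}{1+u\tau}\Big)\Big(\frac b{u^3}+\int\frac{\tau^2\sigma(d\tau)}{(1+u\tau)^3}\Big)=\tfrac12vv'' .$$
So $k=1/v$ has $k''=(2v'^2-vv'')/v^3\le0$: it is concave. Moreover $k(0+)=1/\psi(\infty)=0$, and $k'(u)=-\frac{v'}{v^2}=\frac{M^2\psi'(M)}{\psi(M)^2}$ at $u=1/M$. As $k'$ is monotone and $\frac{k(u)}u=\frac1u\int_0^uk'$,
$$\lim_{u\to0}k'(u)=\lim_{u\to0}\frac{k(u)}u=\lim_{M\to\infty}\frac M{\psi(M)}=\frac1b$$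
(which is $\infty$ if $b=0$), because $\frac{\psi(M)}M=b+\int\frac{\sigma(d\tau)}{M+\tau}\to b$. Take reciprocals. $\square$

**Step 1: the asymptotics of $\delta_n$.** We combine the lemmas. Let $\psi$ be general and $\psi_k$, $x_n^{(k)}$, etc. as in the proof of Theorem 1. For $n\ge n_0$, $k\ge k_0$ apply Lemma 8 to $\psi_k$ at $\mu=x_n^{(k)}$, $\lambda=\lambda_n^{(k)}$, $\varepsilon=(-1)^{n-1}$. Condition (26) holds as $x_n^{(k)}\ge\mu_*$. Let $\sigma_n^{(k)}$ be the measure $\sigma_\lambda$ there. By (27) and Lemma 4, for fixed $x$, and $n$ so large that $x<x_n^2$,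
$$s_{\sigma_n^{(k)}}(x)\xrightarrow[k\to\infty]{}s_n(x):=\frac{\lambda_n\psi(x)}{\lambda_n-\psi(x)}-\frac{\psi(x_n^2)^2\,x}{\psi'(x_n^2)\,x_n^2\,(x_n^2-x)} .$$
As $n\to\infty$ the first term tends to $\psi(x)$. The second equals, with $M=x_n^2$, $\frac{\psi(M)^2}{M^2\psi'(M)}\cdot\frac{xM}{M-x}$ and tends to $bx$ by Lemma 10. So $s_n(x)\to\psi(x)-bx=s_\sigma(x)$. Given $\epsilon>0$, take $X,\theta$ from Lemma 9. For all large $n$ and all $k\ge k(n)$ we have $|s_{\sigma_n^{(k)}}-s_\sigma|<\theta$ on $X$, hence $|\int\varphi\,d\sigma_n^{(k)}-J(2a)|<\epsilon$. For fixed $S>0$ and large $n$ we have $\psi(S^2)<\frac{\lambda_n}2$, so $\psi_k(S^2)\le\frac12\lambda_n^{(k)}$ for $k\ge k(n)$. Letting $k\to\infty$ in (37),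
$$\big|(-1)^{n-1}x_n\lambda_n\delta_n-J(2a)\big|\le\epsilon+\psi(A)\Big[\frac{2\eta_n}a+\frac{\psi(S^2)}{a\lambda_n}+\frac2{a^2S}+\frac{9\eta_n}{a^2x_n}\Big].$$
Let $n\to\infty$ (so $\lambda_n\to\infty$ and $\eta_n\to0$), then $S\to\infty$ and $\epsilon\to0$:
$$\delta_n=(-1)^{n-1}\,\frac{J(2a)+o(1)}{x_n\psi(x_n^2)} .\tag{39}$$

**Step 2: from the phase to the eigenvalue.** We have $\Theta(\mu_n)-\Theta(x_n)=\delta_n$ and $\Theta'(\mu)=a+O(\frac1\mu)$ by (10), so $\mu_n-x_n=\frac{\delta_n}a(1+o(1))$ and $\mu_n/x_n\to1$. In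
$$\lambda_n-\psi(\mu_n^2)=\psi(x_n^2)-\psi(\mu_n^2)=-2\zeta\psi'(\zeta^2)(\mu_n-x_n),$$
with $\zeta$ between $\mu_n$ and $x_n$, we have $\zeta/x_n\to1$, $\psi'(\zeta^2)/\psi'(\mu_n^2)\to1$ (as $|q|\le2$) and $\psi(x_n^2)/\psi(\mu_n^2)\to1$ (as $0\le\xi\psi'\le\psi$). With (39),
$$\lambda_n-\psi(\mu_n^2)=(-1)^n\Big(\frac{2J(2a)}a+o(1)\Big)\frac{\psi'(\mu_n^2)}{\psi(\mu_n^2)} ,$$
which is (4).

**Step 3: positivity and the examples.** Since $\varphi>0$ on $(0,\infty)$, $J(2a)=\int\varphi\,d\sigma=0$ iff $\sigma=0$, that is, undoing the normalization, iff $\psi(\xi)=c+b\xi$. That case was computed by hand above: $\vartheta\equiv0$ and $\lambda_n=c+b(\frac{n\pi}{2a})^2=\psi(\mu_n^2)$. For $\psi(\xi)=\xi^{\alpha/2}$ we have $\frac{\psi'(\mu^2)}{\psi(\mu^2)}=\frac\alpha{2\mu^2}$, so the correction in (4) is $(-1)^n\big(\frac{\alpha J(2a)}a+o(1)\big)\mu_n^{-2}$. As $J(2a)>0$ and $\mu_n\sim\frac{n\pi}{2a}$, its modulus is bounded below by a positive constant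 times $n^{-2}$ for large $n$. For $\psi(\xi)=\log(1+\xi)$ we have $\frac{\psi'(\mu^2)}{\psi(\mu^2)}=\frac1{(1+\mu^2)\log(1+\mu^2)}\sim\frac1{2\mu^2\log\mu}$ and $J(2a)=\frac{e^{-2a}}{2a}$, so $\frac{2J(2a)}a=\frac{e^{-2a}}{a^2}$ and the correction is $(-1)^n\frac{e^{-2a}+o(1)}{2a^2\mu_n^2\log\mu_n}$. This proves Theorem 2. $\blacksquare$
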